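\title{Maximal subgroups of the free idempotent generated semigroup over a full matrix monoid}

\begin{abstract}
Let $Q$ be a division ring, let $n\ge 2$, and let $\mathcal E$ be the biordered set of idempotents of the matrix monoid $M_n(Q)$. We determine the maximal subgroups of the free idempotent generated semigroup $\mathrm{IG}(\mathcal E)$. In the $\mathcal D$-class that corresponds to matrices of rank $r$, the maximal subgroup is isomorphic to $GL_r(Q)$ for $r\le n-2$, is a nontrivial free group for $r=n-1$, and is trivial for $r=n$. For a finite field it is therefore finite whenever $r\le n-2$, which answers a question of Yang Dandan, Dolinka and Gould. The maximal subgroup is the fundamental group of a square complex; we pass to a $GL_r(Q)$-cover of this complex and show by induction on $r$ that the cover is simply connected.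
\end{abstract}

\section{Introduction}

\subsection{Free idempotent generated semigroups}

Let $S$ be a semigroup and $E=E(S)$ its set of idempotents. A pair $(e,f)$ of idempotents is \emph{basic} if $\{e,f\}\cap\{ef,fe\}\ne\emptyset$. The product of a basic pair is again idempotent: this is immediate if $ef\in\{e,f\}$, and if $fe\in\{e,f\}$ then $efef=e(fe)f=ef$. The set $E$ with the multiplication of $S$ restricted to basic pairs is the \emph{biordered set} $\mathcal E=\mathcal E_S$, and the \emph{free idempotent generated semigroup} over $\mathcal E$ is
\[
\mathrm{IG}(\mathcal E)=\langle\, \bar e\ (e\in E)\mid \bar e\,\bar f=\overline{ef}\ \text{ for all basic pairs }(e,f)\,\rangle .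
\]
The relations hold in $S$, so $\bar e\mapsto e$ defines a homomorphism $\psi$ from $\mathrm{IG}(\mathcal E)$ onto the subsemigroup $\langle E\rangle$ of $S$ generated by $E$. Thus $\mathrm{IG}(\mathcal E)$ retains exactly those equalities between products of idempotents that follow from the partial multiplication, and comparing it with $\langle E\rangle$ measures how much of $\langle E\rangle$ the biordered set determines.

The comparison is organized by Green's relations. Write $S^1$ for $S$ with an identity adjoined. Then $a\mathrel{\mathcal R}b$ if $aS^1=bS^1$, $a\mathrel{\mathcal L}b$ if $S^1a=S^1b$, and $a\mathrel{\mathcal J}b$ if $S^1aS^1=S^1bS^1$; further $\mathcal H=\mathcal R\cap\mathcal L$, and $\mathcal D=\mathcal R\circ\mathcal L=\mathcal L\circ\mathcal R$ is the smallest equivalence containing $\mathcal R$ and $\mathcal L$. An $\mathcal H$-class contains at most one idempotent, and the $\mathcal H$-class of an idempotent $e$ is the \emph{maximal subgroup} at $e$, the largest subgroup of $S$ with identity $e$. A $\mathcal D$-class is \emph{regular} if it contains an idempotent, and all maximal subgroups in one $\mathcal D$-class are isomorphic, so one speaks of \emph{the} maximal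 subgroup in a regular $\mathcal D$-class. The following facts are known: the map $e\mapsto\bar e$ is injective, $\mathrm{IG}(\mathcal E)$ has the same biordered set of idempotents as $S$, and $e\mapsto\bar e$ induces a bijection from the regular $\mathcal D$-classes of $\langle E\rangle$ to those of $\mathrm{IG}(\mathcal E)$. So the idempotents and the regular $\mathcal D$-classes of the two semigroups match, and one is led to compare their maximal subgroups.

\subsection{Matrices}

Let $Q$ be a division ring, $n\ge2$, and $S=M_n(Q)$. Throughout, $V=Q^n$ is the right $Q$-space of columns and matrices act on the left. Two matrices are $\mathcal R$-related if and only if they have the same image, $\mathcal L$-related if and only if they have the same kernel, and $\mathcal D$-related if and only if they have the same rank; $D_r$ denotes the class of matrices of rank $r$. An idempotent $e$ is the projection attached to the decomposition $V=\operatorname{im}e\oplus\ker e$. Since $ef=f$ means $\operatorname{im}f\subseteq\operatorname{im}e$ and $ef=e$ means $\ker f\subseteq\ker e$, a pair of idempotents is basic exactly when the two images or the two kernels are nested.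

For a finite field $Q$, the semigroup $\langle E\rangle$ is the regular monoid $(M_n(Q)\setminus GL_n(Q))\cup\{I_n\}$, and in it, as in $M_n(Q)$, the relation $\mathcal D=\mathcal J$ classifies matrices by rank. For an arbitrary division ring we shall see along the way that all idempotents of rank $r$ lie in one $\mathcal D$-class of $\langle E\rangle$ (Lemma~\ref{lem:Xr}). In either case let $\overline{D_r}$ be the $\mathcal D$-class of $\mathrm{IG}(\mathcal E_{M_n(Q)})$ that contains $\bar e$ for the idempotents $e$ of rank $r$.

The maximal subgroup of $M_n(Q)$ at an idempotent $e$ of rank $r$ consists of the matrices with the same image and kernel as $e$; restriction to $\operatorname{im}e$ identifies it with $GL_r(Q)$. The homomorphism $\psi$ maps the maximal subgroup at $\bar e$ into this group, so $GL_r(Q)$ is the first candidate for the maximal subgroup in $\overline{D_r}$. For $r=0$ the candidate is correct: $\bar 0$ is a zero element of $\mathrm{IG}(\mathcal E_{M_n(Q)})$, so its maximal subgroup is $GL_0(Q)=1$. For a finite field and $r<n/3$ it is known to be correct as well. It is wrong for $n=2$, $r=1$, $Q=\mathbb F_2$, where the group is infinite cyclic (Example~\ref{ex:hexagon}) although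 $GL_1(\mathbb F_2)$ is trivial. The source of this failure is special to rank $n-1$. The maximal subgroup is the fundamental group of a $2$-complex whose $2$-cells are squares, a square can be filled only if it involves two distinct kernels with nonzero intersection, and in rank $n-1$ the kernels are lines. For $r\le n-2$ this obstruction disappears, and one asks whether the squares then present suffice. The following question is posed in \cite{DDG}.

\begin{quote}
\emph{Let $Q$ be a finite field. Is the maximal subgroup of $\mathrm{IG}(\mathcal E_{M_n(Q)})$ contained in $\overline{D_r}$ finite whenever $r\le n-2$?}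
\end{quote}

The answer is yes, and the result known for $r<n/3$ extends to the whole range.

\begin{theorem}\label{thm:main}
Let $Q$ be a division ring, $n\ge2$ and $0\le r\le n-2$. The maximal subgroup of $\mathrm{IG}(\mathcal E_{M_n(Q)})$ in $\overline{D_r}$ is isomorphic to $GL_r(Q)$. If $|Q|=q<\infty$, it is therefore finite, of order $\prod_{i=0}^{r-1}(q^r-q^i)$.
\end{theorem}

The remaining ranks show that the bound $r\le n-2$ cannot be improved to $r\le n-1$.

\begin{theorem}\label{thm:rest}
Let $Q$ be a division ring and $n\ge2$. For $r=n$ the maximal subgroup in $\overline{D_r}$ is trivial. For $r=n-1$ it is free; its rank is $m(q^{n-1}-2)+1\ge1$, where $m=\frac{q^n-1}{q-1}$, if $|Q|=q<\infty$, and its rank is $|Q|$ if $Q$ is infinite. Hence, for a finite field $Q$, the maximal subgroup in $\overline{D_r}$ is finite if and only if $r\ne n-1$.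
\end{theorem}

\subsection{Outline}

Section~\ref{sec:GH} recalls the Graham--Houghton complex and describes it for matrices as a complex $X_r$ of complementary subspaces. Section~\ref{sec:flat} identifies its $2$-cells: going around a square produces an element of $GL_r(Q)$, and the square is filled exactly when this element is trivial. This settles ranks $n$ and $n-1$ (Section~\ref{sec:corank}), and it yields a cover $\Delta^+$ of $X_r$ with group $GL_r(Q)$ (Section~\ref{sec:cover}), so that Theorem~\ref{thm:main} reduces to the simple connectivity of $\Delta^+$. Section~\ref{sec:rankone} proves this by hand for $r=1$. For general $r$ we replace $\Delta^+$ by a complex $\Theta_r^+$ of linearly independent $r$-tuples (Section~\ref{sec:frames}) and use induction along the map $\Theta_r^+\to\Theta_{r-1}^+$ that forgets the last vector (Section~\ref{sec:induction}). Neither finiteness nor commutativity of $Q$ plays a role; the linear algebra uses only bases and dimension.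

\section{The Graham--Houghton complex}\label{sec:GH}

\subsection{Edge paths}

All topology in this paper is combinatorial. Our graphs have no loops or multiple edges, so an edge path is a sequence $(x_0,\dots,x_m)$ of vertices with consecutive vertices adjacent. Paths are concatenated from left to right, and $\alpha^{-1}$ is the reverse of $\alpha$. A \emph{$2$-complex} is a graph with $2$-cells attached along closed edge paths, the \emph{attaching paths}. Two edge paths are \emph{homotopic}, written $\alpha\simeq\beta$, if they are related by inserting or deleting backtracks $(x,y,x)$ and inserting or deleting attaching paths, read from any starting point and in either direction. In particular $\alpha\simeq\beta$ when $\alpha\beta^{-1}$ is an attaching path: one may replace one arc of the boundary of a $2$-cell by the other. The homotopy classes $[\alpha]$ form the \emph{edge-path groupoid}, whose vertex groups are the fundamental groups of the complex. A connected complex is \emph{simply connected} if every closed path at one (hence every) vertex is null-homotopic. We use two standard facts.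

\begin{itemize}
\item[(P1)] Assign to each vertex $x$ of a $2$-complex an object $x^\circ$ of a groupoid, and to each oriented edge $(x,y)$ a morphism $s(x,y)$ from $x^\circ$ to $y^\circ$, with $s(y,x)=s(x,y)^{-1}$. Extend $s$ multiplicatively to edge paths. If $s$ sends every attaching path to an identity, then $s$ is constant on homotopy classes. Indeed, backtracks go to identities, and so do the rotations and reversals of attaching paths, whose images are conjugates and inverses of identities.
\item[(P2)] The fundamental group of a connected graph is free, and its rank is the number of edges outside a spanning tree.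
\end{itemize}

\subsection{Singular squares}

Let $e\in E(S)$ and let $D$ be the $\mathcal D$-class of $e$ in $\langle E\rangle$. The \emph{Graham--Houghton graph} of $D$ is the bipartite graph whose vertices are the $\mathcal R$-classes and the $\mathcal L$-classes in $D$, with $R$ adjacent to $L$ if $R\cap L$ contains an idempotent. Its edges are thus the idempotents of $D$. A \emph{square} is a $4$-cycle of this graph: it consists of classes $R_1\ne R_2$ and $L_1\neq L_2$ with idempotents $e_{ij}\in R_i\cap L_j$. The square is \emph{singular} if, after possibly exchanging $R_1,R_2$ or $L_1,L_2$, there is $f\in E$ with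
\begin{itemize}
\item[(a)] $e_{11}f=e_{11}$, $\ e_{12}f=e_{12}$, $\ fe_{11}=e_{21}$, $\ fe_{12}=e_{22}$; or
\item[(b)] $fe_{11}=e_{11}$, $\ fe_{21}=e_{21}$, $\ e_{11}f=e_{12}$, $\ e_{21}f=e_{22}$.
\end{itemize}
In case (a) the first two equations say that $(f,e_{11})$ and $(f,e_{12})$ are basic pairs, so the last two equations hold in $\mathrm{IG}(\mathcal E)$: a single generator $\bar f$ carries the first row of the square to the second. Case (b) is the same statement for columns. The \emph{Graham--Houghton complex} $GH(D)$ is the graph with one $2$-cell attached along each singular square. The following theorem is our only link between $\mathrm{IG}(\mathcal E)$ and topology.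

\begin{theorem}[\cite{BMM}; equivalently, the presentation in {\cite[Theorem 5]{GR}}]\label{thm:GH}
The maximal subgroup of $\mathrm{IG}(\mathcal E)$ containing $\bar e$ is isomorphic to the fundamental group of $GH(D)$, where $D$ is the $\mathcal D$-class of $e$ in $\langle E\rangle$.
\end{theorem}

\subsection{The complex for matrices}

For $0\le r\le n$ let $X_r$ be the following $2$-complex. Its vertices are of two kinds, kept disjoint: the subspaces $P\le V$ of dimension $r$ (\emph{images}) and the subspaces $K\le V$ of codimension $r$ (\emph{kernels}). An image $P$ is adjacent to a kernel $K$ if $V=P\oplus K$. A square has vertices $P_1\ne P_2$, $K_1\ne K_2$; with $e_{ij}$ the projection onto $P_i$ along $K_j$, it is singular if (a) or (b) holds as above for an idempotent matrix $f$, and $X_r$ has one $2$-cell for each singular square.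

\begin{lemma}\label{lem:Xr}
If $X_r$ is connected, then all idempotents of rank $r$ lie in one $\mathcal D$-class $D$ of $\langle E\rangle$, the complex $GH(D)$ is $X_r$, and the maximal subgroup in $\overline{D_r}$ is isomorphic to $\pi_1(X_r)$.
\end{lemma}

\begin{proof}
The point is that Theorem~\ref{thm:GH} refers to Green's relations of $\langle E\rangle$, not of $M_n(Q)$. The monoid $M_n(Q)$ is regular, that is, every $a$ has some $b$ with $aba=a$, and the idempotent generated subsemigroup of a regular semigroup is regular \cite{FG}. Let $a,a'\in\langle E\rangle$ have the same image, and take $b,b'\in\langle E\rangle$ with $aba=a$, $a'b'a'=a'$. The idempotents $e=ab$ and $e'=a'b'$ are $\mathcal R$-related in $\langle E\rangle$ to $a$ and $a'$. They have the same image, so $ee'=e'$ and $e'e=e$, and they are $\mathcal R$-related in $\langle E\rangle$. Hence $\mathcal R$ on $\langle E\rangle$ is the restriction of $\mathcal R$ on $M_n(Q)$, and dually for $\mathcal L$.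

Every image $P$ is the image, and every kernel $K$ the kernel, of an idempotent of rank $r$. So the $\mathcal R$- and $\mathcal L$-classes of the rank $r$ elements of $\langle E\rangle$ are indexed by the vertices of $X_r$, and the classes of $P$ and $K$ share an idempotent exactly when $V=P\oplus K$. Classes that share an element lie in one $\mathcal D$-class, so if $X_r$ is connected, then all rank $r$ elements of $\langle E\rangle$ lie in one $\mathcal D$-class $D$. As $\mathcal R$ and $\mathcal L$ preserve rank, $D$ contains nothing else. Thus $GH(D)=X_r$, and Theorem~\ref{thm:GH} applies.
\end{proof}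

\begin{example}\label{ex:hexagon}
Let $n=2$, $r=1$, $Q=\mathbb F_2$. There are three lines in $V$, each occurring once as an image and once as a kernel, and $P$ is adjacent to $K$ when $P\ne K$. The graph is the complete bipartite graph on $3+3$ vertices with a perfect matching removed, which is a hexagon. It has no $4$-cycles, so $X_1$ is a circle and the maximal subgroup is infinite cyclic.
\end{example}

\section{Singular squares are flat squares}\label{sec:flat}

The definition of a singular square quantifies over an auxiliary idempotent $f$. We replace it by a condition on the four subspaces, and for this we give them coordinates. Fix $r$, let $A=Q^r$ and $G=GL_r(Q)$, let $\mathcal W$ be the set of injective linear maps $w\colon A\to V$, and let $\mathcal K$ be the set of surjective linear maps $k\colon V\to A$. We say that $w$ \emph{represents} $\operatorname{im}w$ and $k$ \emph{represents} $\ker k$. The representatives of $\operatorname{im}w$ are the maps $wg$, and those of $\ker k$ are the maps $gk$, with $g\in G$ uniquely determined. The map $kw\colon A\to A$ is invertible if and only if $\operatorname{im}w\cap\ker k=0$, which by dimension means $V=\operatorname{im}w\oplus\ker k$; in that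 case $w(kw)^{-1}k$ is the projection onto $\operatorname{im}w$ along $\ker k$. This gives the following rule.

\begin{itemize}
\item[(L)] Let $V=P\oplus K$ be an edge of $X_r$. For each representative $w$ of $P$ there is a unique representative $k$ of $K$ with $kw=I$, and for each representative $k$ of $K$ there is a unique representative $w$ of $P$ with $kw=I$.
\end{itemize}
Indeed, if $k_0$ is any representative of $K$, then $gk_0w=I$ holds exactly for $g=(k_0w)^{-1}$, and the second statement is obtained from $kw_0g=I$ in the same way.

Call a square $P_1,P_2,K_1,K_2$ \emph{flat} if it has representatives $w_1,w_2,k_1,k_2$ with $k_jw_i=I$ for all $i,j\in\{1,2\}$. This condition is unaffected by exchanging $P_1,P_2$ or $K_1,K_2$.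

\begin{lemma}\label{lem:flat}
A square of $X_r$ is singular if and only if it is flat. In a flat square, $K_1\cap K_2\neq0$.
\end{lemma}

\begin{proof}
Fix a representative $w_1$ of $P_1$. By (L) there are unique representatives $k_1,k_2$ with $k_1w_1=k_2w_1=I$, and then a unique representative $w_2$ with $k_1w_2=I$. Three of the four products are now $I$; the fourth, $g=k_2w_2$, lies in $G$. The four projections are
\[
e_{11}=w_1k_1,\qquad e_{12}=w_1k_2,\qquad e_{21}=w_2k_1,\qquad e_{22}=w_2g^{-1}k_2 .
\]
Since $e_{12}e_{21}w_1=w_1k_2w_2k_1w_1=w_1g$, the element $g$ is the matrix, in the basis $w_1$, of the map $P_1\to P_1$ that projects to $P_2$ along $K_1$ and back to $P_1$ along $K_2$. So the condition $g=I$ does not depend on $w_1$, and the square is flat if and only if $g=I$.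

Suppose the square is singular; since flatness is symmetric, we may assume that (a) or (b) holds as written. In case (a), cancel the surjections $k_1$ and $k_2$ on the right: $fw_1k_1=w_2k_1$ gives $fw_1=w_2$, and $fw_1k_2=w_2g^{-1}k_2$ gives $fw_1=w_2g^{-1}$. As $w_2$ is injective, $g=I$. In case (b), cancel the injections $w_1$ and $w_2$ on the left: $w_1k_1f=w_1k_2$ gives $k_1f=k_2$, and $w_2k_1f=w_2g^{-1}k_2$ gives $k_1f=g^{-1}k_2$. As $k_2$ is surjective, $g=I$.

Conversely, let $g=I$. We look for an idempotent $f$ with $fw_1=w_2$ that fixes $k_1$ and $k_2$, and it is natural to kill the difference $N=\operatorname{im}(w_2-w_1)$. We have $N\subseteq K_1\cap K_2$ because $k_j(w_2-w_1)=I-I=0$, and $N\ne0$ because $w_1\ne w_2$; this proves the last assertion. Also $N\cap P_2\subseteq K_1\cap P_2=0$, so $N$ has a complement containing $P_2$. Let $f$ be the projection onto this complement along $N$. Then $fw_2=w_2$ and $f(w_2-w_1)=0$, so $fw_1=w_2$; and $k_jf=k_j$ since $\operatorname{im}(I_n-f)=N\subseteq K_j$. Therefore $e_{1j}f=w_1k_jf=e_{1j}$ and $fe_{1j}=w_2k_j=e_{2j}$ for $j=1,2$, which is (a).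
\end{proof}

\section{Ranks $n$ and $n-1$}\label{sec:corank}

\begin{proof}[Proof of Theorem~\ref{thm:rest}]
For $r=n$ the complex $X_n$ has the two vertices $P=V$ and $K=0$ and one edge, so the group is trivial by Lemma~\ref{lem:Xr}.

Let $r=n-1$. The images are the hyperplanes and the kernels are the lines of $V$. Distinct lines intersect trivially, so by Lemma~\ref{lem:flat} there are no singular squares and $X_{n-1}$ is a graph. Given hyperplanes $P\ne P'$, choose $v\in P\setminus P'$ and $v'\in P'\setminus P$. For $0\neq c\in Q$ the vector $v+v'c$ lies neither in $P$, since $v'c\notin P$, nor in $P'$, since $v\notin P'$. So the line $(v+v'c)Q$ is adjacent to both $P$ and $P'$. Every line is adjacent to some hyperplane, so the graph is connected, and by Lemma~\ref{lem:Xr} and (P2) the maximal subgroup is free.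

If $|Q|=q$, there are $m$ lines and $m$ hyperplanes, and each hyperplane has $\frac{q^n-q^{n-1}}{q-1}=q^{n-1}$ complementary lines. So there are $2m$ vertices and $mq^{n-1}$ edges, a spanning tree has $2m-1$ edges, and the rank is $mq^{n-1}-2m+1=m(q^{n-1}-2)+1$. This is at least $1$ because $q^{n-1}\ge2$, so the group is infinite.

If $Q$ is infinite, the edges are idempotent matrices, so there are at most $|Q|^{n^2}=|Q|$ of them and the rank is at most $|Q|$. For the lower bound take $P\neq P'$, $v$, $v'$ as above. Since $v,v'$ are independent, $(v+v'c)a=v+v'c'$ forces $a=1$ and $c=c'$, so the $|Q|$ lines $(v+v'c)Q$ are distinct. The edges from $P$ to these lines, together with one edge from $P'$ to one of them, form a tree; extend it to a spanning tree of the graph. Each of the other $|Q|$ edges from $P'$ to these lines joins two vertices of the small tree, so it lies outside the spanning tree. The rank is therefore $|Q|$.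

The last assertion follows from these two cases and Theorem~\ref{thm:main}, whose proof does not use the present theorem.
\end{proof}

\section{A $GL_r(Q)$-cover}\label{sec:cover}

By the proof of Lemma~\ref{lem:flat}, transporting a representative around a square by rule (L) returns it changed by an element of $G$, and the $2$-cells are the squares where nothing changes. So transport is a homotopy invariant, and we pass to the space of representatives on which it takes place. Let $\Delta$ be the bipartite graph on $\mathcal W\sqcup\mathcal K$ with $w$ adjacent to $k$ if $kw=I$, and let $\Delta^+$ be $\Delta$ with a $2$-cell attached along \emph{every} $4$-cycle $(w,k,w',k',w)$, $w\ne w'$, $k\ne k'$. The group $G$ acts on $\Delta$ by $g\cdot w=wg^{-1}$ and $g\cdot k=gk$. Let $\rho\colon\Delta\to X_r$ send $w$ to $\operatorname{im}w$ and $k$ to $\ker k$. It maps edges to edges and is onto on vertices, and $G$ acts freely and transitively on each fiber of $\rho$ over a vertex.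

\begin{proposition}\label{prop:cover}
If $\Delta^+$ is connected and simply connected, then $X_r$ is connected and $\pi_1(X_r)\cong GL_r(Q)$.
\end{proposition}

\begin{proof}
Connectedness passes to the image $X_r$. The rest is the covering space argument, which we give in terms of edge paths. By (L), an edge path $\alpha$ in $X_r$ has a unique lift to $\Delta$ starting at any given vertex over its initial point, and backtracks lift to backtracks.

\emph{Attaching paths project to attaching paths.} Let $(w,k,w',k',w)$ be a $4$-cycle. If $w'=wg$, then $I=kw'=g$ and $w'=w$; if $k'=gk$, then $I=k'w=g$ and $k'=k$. So $\operatorname{im}w\ne\operatorname{im}w'$ and $\ker k\ne\ker k'$, and the image is a square. It is flat by definition, hence singular by Lemma~\ref{lem:flat}.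

\emph{Attaching paths lift to attaching paths.} A singular square is flat, so some $4$-cycle of $\Delta$ lies over it, and so do all its $G$-translates. Every vertex of $\Delta$ over a vertex of the square lies on one of these translates. By uniqueness of lifts, every lift of the boundary of the square, read from any point in either direction, is one of these $4$-cycles; in particular it is closed.

Consequently, lifts of homotopic paths with the same initial point have the same endpoint. Fix $w_0\in\mathcal W$ and $P_0=\operatorname{im}w_0$. For a closed path $\alpha$ at $P_0$ with lift $\tilde\alpha$ from $w_0$, let $\theta(\alpha)\in G$ be the element such that $\tilde\alpha$ ends at $\theta(\alpha)\cdot w_0$. Then $\theta$ is defined on $\pi_1(X_r,P_0)$. The lift of $\alpha\beta$ is $\tilde\alpha$ followed by $\theta(\alpha)\cdot\tilde\beta$, which ends at $\theta(\alpha)\theta(\beta)\cdot w_0$, so $\theta$ is a homomorphism. It is onto: for $g\in G$, a path in $\Delta$ from $w_0$ to $g\cdot w_0$ is the lift of its image under $\rho$. It is injective: if $\theta(\alpha)=I$, then $\tilde\alpha$ is closed, hence null-homotopic in $\Delta^+$, and $\rho$ carries each step of the homotopy to a step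 of a homotopy in $X_r$.
\end{proof}

\section{Rank one}\label{sec:rankone}

We now show that $\Delta^+$ is connected and simply connected for $r=1$ and $n\ge3$. The argument has two parts, and both reappear for general $r$: one eliminates $\mathcal K$, and one contracts loops of vectors by passing through a vector in general position.

Here $\mathcal W$ consists of the nonzero columns and $\mathcal K$ of the nonzero rows. Consider a path $(w,k,w')$ in $\Delta$ with $w\ne w'$. The vectors $w,w'$ are independent, since $w'=wc$ would give $1=kw'=c$. Conversely, for independent $w,w'$ there is a row $k$ with $kw=kw'=1$, and two such rows form a $4$-cycle with $w,w'$, so the class of $(w,k,w')$ in $\Delta^+$ depends only on $w$ and $w'$; call it $\Phi(w,w')$. If $x,y,z$ are independent, then \emph{one} row $k$ takes the value $1$ on all three, so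
\[
\Phi(x,y)\,\Phi(y,z)\,\Phi(z,x)=[(x,k,y,k,z,k,x)]
\]
is trivial: the path reduces to a point by deleting backtracks. Let $\Gamma$ be the complex whose vertices are the nonzero vectors, whose edges are the independent pairs and whose $2$-cells are the triangles on independent triples. By (P1), $\Phi$ is defined on homotopy classes of paths in $\Gamma$. A closed path in $\Delta$ at $w_0$ is a concatenation of segments $(w,k,w')$, each a backtrack or a representative of $\Phi(w,w')$, so its class is $\Phi(\gamma)$ for a closed path $\gamma$ in $\Gamma$. Also every row $k\ne0$ is adjacent to some column. It remains to see that $\Gamma$ is connected and simply connected. We prove this relative to a subspace $U$, the form needed later; the present case is $U=0$. Vectors are \emph{independent modulo $U$} if their images in $V/U$ are independent.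

\begin{lemma}\label{lem:Gamma}
Let $U\le V$ with $\dim V/U\ge3$. Let $\Gamma(V,U)$ be the $2$-complex whose vertices are the vectors in $V\setminus U$, whose edges are the pairs independent modulo $U$, and whose $2$-cells are attached along the triangles $(x,y,z,x)$ with $x,y,z$ independent modulo $U$. Then $\Gamma(V,U)$ is connected and simply connected.
\end{lemma}

\begin{proof}
The \emph{type} of a vertex $x$ is the subspace $U+xQ$. Two vertices are adjacent if and only if their types differ. If $x_1,x_2,x_3$ are independent modulo $U$, then $x_1,x_2,x_3,x_1+x_2$ have four different types. Two vertices of the same type are adjacent to any vertex of another type, so the graph is connected.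

\emph{Every triangle is null-homotopic.} Let $x,y,z$ be pairwise adjacent but dependent modulo $U$. Then $U+xQ+yQ=U+yQ+zQ=U+zQ+xQ$, and this subspace is proper because $\dim V/U\ge3$. Choose $d$ outside it. The triples $\{x,y,d\}$, $\{y,z,d\}$, $\{z,x,d\}$ are independent modulo $U$, so each side of the triangle may be rerouted through $d$:
\[
(x,y,z,x)\simeq(x,d,y,d,z,d,x)\simeq(x).
\]

\emph{Moving a loop into the neighborhood of its base point.} Let $(x_0,\dots,x_m)$ be a closed path with $x_0=x_m=z$. Suppose $x=x_i\ne z$ has the type of $z$, and let $y=x_{i-1}$, $y'=x_{i+1}$. These do not have the type of $x$, so they are adjacent to $z$. Choose $d$ whose type differs from those of $x,y,y'$. Then $d$ is adjacent to $x,y,y',z$, and rerouting across triangles gives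
\[
(y,x,y')\simeq(y,d,x,d,y')\simeq(y,d,y')\simeq(y,d,z,d,y')\simeq(y,z,y').
\]
So $x_i$ may be replaced by $z$, the other vertices being unchanged. After finitely many replacements every $x_i$ equals $z$ or is adjacent to $z$.

\emph{Coning off.} Let $\tau_i$ be the trivial path if $x_i=z$ and the edge $(z,x_i)$ otherwise. Inserting $\tau_i^{-1}\tau_i$ at each $x_i$ shows that the path is homotopic to the product of the loops $\tau_i\,(x_i,x_{i+1})\,\tau_{i+1}^{-1}$. Such a loop is a backtrack if $x_i$ or $x_{i+1}$ equals $z$, and a triangle otherwise.
\end{proof}

With Proposition~\ref{prop:cover} and Lemma~\ref{lem:Xr}, this proves Theorem~\ref{thm:main} for $r=1$.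

\begin{example}
The graphs of $X_r$ and $X_{n-r}$ coincide, with the roles of images and kernels exchanged; only the $2$-cells differ. Let $n=3$ and $Q=\mathbb F_2$. The common graph of $X_1$ and $X_2$ has $7+7$ vertices and $28$ edges, so its fundamental group is free of rank $15$. Each line lies in three of the seven planes, and two lines lie in exactly one common plane, so two lines have $7-3-3+1=2$ common complements, and there are $\binom72=21$ squares. In $X_2$ none of them is filled, and the group is free of rank $15$. In $X_1$ all of them are flat because $GL_1(\mathbb F_2)=1$, and the group is trivial.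
\end{example}

\section{The frame complex}\label{sec:frames}

For general $r$ we again eliminate $\mathcal K$. An element $w\in\mathcal W$ is an $n\times r$ matrix with independent columns, which we call a \emph{frame}. The frames adjacent in $\Delta$ to a fixed $k$ differ from one another by maps into $\ker k$, so they form a coset of $\operatorname{Hom}(A,\ker k)$. We study such cosets without reference to $k$. For $T\le V$, the elements of $\operatorname{Hom}(A,T)$ are the $n\times r$ matrices with all columns in $T$. If $w$ is a frame and $T\cap\operatorname{im}w=0$, we call $w+\operatorname{Hom}(A,T)$ an \emph{admissible coset} with \emph{direction} $T$.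

\begin{lemma}\label{lem:coset}
Let $C=w+\operatorname{Hom}(A,T)$ be an admissible coset.
\begin{itemize}
\item[(i)] Every $w'\in C$ is a frame, and $T\cap\operatorname{im}w'=0$.
\item[(ii)] There is $k\in\mathcal K$ with $kw'=I$ for all $w'\in C$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $w'a\in T$, then $wa=w'a-(w'-w)a\in T\cap\operatorname{im}w=0$, so $a=0$. This gives both claims.
(ii) Choose a complement $K\supseteq T$ of $\operatorname{im}w$, and by (L) the representative $k$ of $K$ with $kw=I$. Then $k(w'-w)=0$ for $w'\in C$.
\end{proof}

A segment $(w,k,w')$ of $\Delta$ can change $w$ by a map of large rank. For an induction on the number of columns we want steps whose effect on the first $r-1$ columns is easy to describe, so we allow only steps of rank one. A matrix of rank one has the form $t\varphi$ with $t\ne0$ a column, which spans the image, and $\varphi\neq0$ a row. For $0\le r\le n$ let $\Theta_r$ be the graph on the set of $r$-frames in $V$ in which $w$ and $w'$ are adjacent if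
\[
w'-w=t\varphi\ \text{ has rank one and }\ t\notin\operatorname{im}w .
\]
The relation is symmetric: $w'$ lies in the admissible coset of $w$ with direction $tQ$, so $t\notin\operatorname{im}w'$ by Lemma~\ref{lem:coset}(i). The same lemma shows that \emph{two elements of an admissible coset are adjacent whenever their difference has rank one}. This is how all edges below are recognized.

A closed path of $\Theta_r$ is \emph{small} if its vertices lie in one admissible coset whose direction has dimension at most $2$. Let $\Theta_r^+$ be $\Theta_r$ with a $2$-cell attached along every small closed path. For $r=1$ the graph $\Theta_1$ is the graph of $\Gamma(V,0)$. The bound $2$ is not needed in the next lemma; it is a compromise required by the induction, where the $2$-cells must be numerous enough to contract loops and small enough to be lifted from $r-1$ to $r$ (Remark~\ref{rem:room}).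

\begin{lemma}\label{lem:Phi}
If $\Theta_r^+$ is connected and simply connected, then so is $\Delta^+$.
\end{lemma}

\begin{proof}
Let $(w,w')$ be an edge of $\Theta_r$. By Lemma~\ref{lem:coset}(ii), applied with $T=\operatorname{im}(w'-w)$, there is $k$ with $kw=kw'=I$. Two different choices $k,k'$ form a $4$-cycle with $w\ne w'$, so the class $\Phi(w,w')=[(w,k,w')]$ in the edge-path groupoid of $\Delta^+$ does not depend on $k$, and $\Phi(w',w)=\Phi(w,w')^{-1}$. Extend $\Phi$ multiplicatively. If $(x_0,\dots,x_p)$ is a path of $\Theta_r$ and $kx_i=I$ for all $i$, then
\begin{equation}\label{eq:star}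
\Phi(x_0,\dots,x_p)=[(x_0,k,x_1,k,\dots,k,x_p)]=[(x_0,k,x_p)].
\end{equation}
For a small closed path such a $k$ exists by Lemma~\ref{lem:coset}(ii), and the right side is the class of a backtrack. By (P1), $\Phi$ is constant on homotopy classes of $\Theta_r^+$.

Now let $(w,k,w')$ be any path in $\Delta$ and $K=\ker k$. Then $K\cap\operatorname{im}w=0$ and $k(w'-w)=0$, so $w'$ lies in the admissible coset $w+\operatorname{Hom}(A,K)$. Choose a basis $t_1,\dots,t_p$ of $\operatorname{im}(w'-w)\subseteq K$ and write $w'-w=\sum_i t_i\varphi_i$, with nonzero rows $\varphi_i$. The partial sums $x_i=w+\sum_{j\le i}t_j\varphi_j$ lie in the coset and have steps of rank one, so they form a path of $\Theta_r$ from $w$ to $w'$, with $kx_i=I$. By \eqref{eq:star} its image under $\Phi$ is $[(w,k,w')]$; this includes the case $p=0$, where $(w,k,w)$ is a backtrack. A closed path of $\Delta$ at a frame $w_0$ is a concatenation of such segments, so its class is $\Phi(\gamma)$ for a closed path $\gamma$ of $\Theta_r$ at $w_0$. Since $\gamma$ is null-homotopic, the class is trivial. Finally, $\Delta$ is connected: frames adjacent in $\Theta_r$ have a common neighbor in $\Delta$, and every surjection $k$ has a right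 inverse $w$.
\end{proof}

\section{Induction on the rank}\label{sec:induction}

\begin{proposition}\label{prop:Theta}
For $0\le r\le n-2$ the complex $\Theta_r^+$ is connected and simply connected.
\end{proposition}

The space $V$ stays fixed and we argue by induction on $r$. Let $1\le r\le n-2$. Write an $r$-frame as $w=(u,v)$, where $u$ is the $(r-1)$-frame formed by the first $r-1$ columns and $v\notin\operatorname{im}u$ is the last column, and put $p(u,v)=u$. If $w'-w=t\varphi$ is an edge of $\Theta_r$ and $\varphi'$ is $\varphi$ with its last entry removed, then $p(w')-p(w)=t\varphi'$ and $t\notin\operatorname{im}w\supseteq\operatorname{im}p(w)$. So either $p(w)=p(w')$, and the edge is called \emph{vertical}, or $(p(w),p(w'))$ is an edge of $\Theta_{r-1}$, and the edge is called \emph{horizontal}. For a path $\gamma$ of $\Theta_r$ let $p\gamma$ be its image with the stationary steps deleted.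

The model is a fibration with simply connected base and fibers. The difficulty is that $p$ has no path lifting property: as we shall see, an edge $(u,u+t\varphi')$ lifts to an edge at $(u,v)$ only if $v\notin\operatorname{im}u+tQ$. We therefore lift edges only up to homotopy, allowing movement in the fibers before and after. Three things must be shown: movement in a fiber is unique up to homotopy, all lifts of an edge give the same class, and the $2$-cells of $\Theta_{r-1}^+$ lift. None of the three uses the inductive hypothesis. Unless stated otherwise, homotopy is in $\Theta_r^+$.

\subsection{Fibers}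

For an $(r-1)$-frame $u$ let $F_u$ be the subgraph of $\Theta_r$ induced on $p^{-1}(u)$.

\begin{lemma}\label{lem:fiber}
The graph $F_u$ is nonempty and connected, and every closed path in $F_u$ is null-homotopic in $\Theta_r^+$.
\end{lemma}

\begin{proof}
Let $U=\operatorname{im}u$; then $\dim V/U=n-r+1\ge3$, so Lemma~\ref{lem:Gamma} applies to $\Gamma(V,U)$. The difference $(u,v')-(u,v)$ has $v'-v$ as its only possibly nonzero column, so the two frames are adjacent if and only if $v'-v\notin U+vQ$, that is, if and only if $v,v'$ are independent modulo $U$. Thus $v\mapsto(u,v)$ is an isomorphism from the graph of $\Gamma(V,U)$ onto $F_u$. Let $v,v',v''$ be independent modulo $U$ and $T=(v'-v)Q+(v''-v)Q$. If $(v'-v)a+(v''-v)b\in U+vQ$, then $v'a+v''b\in U+vQ$, so $a=b=0$. Hence $T\cap\operatorname{im}(u,v)=0$, and the triangle on $(u,v),(u,v'),(u,v'')$ lies in $(u,v)+\operatorname{Hom}(A,T)$ and is small. So homotopies in $\Gamma(V,U)$ are carried to homotopies in $\Theta_r^+$.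
\end{proof}

Fix a base vertex $b_u\in F_u$ for each $u$, and for each vertex $x$ of $\Theta_r$ a path $\sigma_x$ in its fiber from $b_{p(x)}$ to $x$, trivial if $x=b_{p(x)}$. For a path $\gamma$ from $x$ to $y$ put
\[
\hat\gamma=[\sigma_x\,\gamma\,\sigma_y^{-1}],
\]
a class from $b_{p(x)}$ to $b_{p(y)}$. It depends only on $[\gamma]$; it satisfies $\widehat{\gamma\delta}=\hat\gamma\,\hat\delta$ and $\widehat{\gamma^{-1}}=\hat\gamma^{-1}$; and by Lemma~\ref{lem:fiber} it is an identity when $\gamma$ is a vertical edge.

\subsection{Edges}

The new phenomenon first appears for $n=4$, $r=2$. Let $\mathbf e_1,\dots,\mathbf e_4$ be the standard basis. The edge from $\mathbf e_1$ to $\mathbf e_1+\mathbf e_2$ in $\Theta_1$ can be lifted by carrying along $\mathbf e_3$ or by carrying along $\mathbf e_4$ as second column. The two lifts are opposite sides of the square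
\[
(\mathbf e_1,\mathbf e_3),\quad(\mathbf e_1+\mathbf e_2,\mathbf e_3),\quad(\mathbf e_1+\mathbf e_2,\mathbf e_4),\quad(\mathbf e_1,\mathbf e_4),
\]
whose other two sides are vertical. The four frames differ by matrices with columns in $T=\mathbf e_2Q+(\mathbf e_4-\mathbf e_3)Q$, which meets $\mathbf e_1Q+\mathbf e_3Q$ trivially, so the square is small; concretely, the matrix $k$ with rows $(1,0,0,0)$ and $(0,0,1,1)$ is a left inverse of all four frames. The square uses four independent vectors. The general case follows this pattern (Figure~\ref{fig:square}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]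
\draw (0,1.2) ellipse (1.0 and 1.9);
\draw (5,1.2) ellipse (1.0 and 1.9);
\fill[gray!20] (0,1.1)--(5,1.1)--(5,2.3)--(0,2.3)--cycle;
\draw[thick] (0,1.1)--(5,1.1)--(5,2.3)--(0,2.3)--cycle;
\draw[dashed] (0,0)--(0,1.1);
\draw[dashed] (5,0)--(5,1.1);
\foreach \x in {0,5} \foreach \y in {0,1.1,2.3,-1.5} \fill (\x,\y) circle (2pt);
\node[below] at (0,0) {$b_u$};
\node[below] at (5,0) {$b_{u'}$};
\node[left] at (-1,1.1) {$(u,v)$};
\node[left] at (-0.9,2.3) {$(u,v_1)$};
\node[right] at (6,1.1) {$(u',v)$};
\node[right] at (5.9,2.3) {$(u',v_1)$};
\node[below] at (2.5,1.1) {$\varepsilon_v$};
\node[above] at (2.5,2.3) {$\varepsilon_{v_1}$};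
\draw[thick] (0,-1.5)--(5,-1.5);
\node[left] at (0,-1.5) {$u$};
\node[right] at (5,-1.5) {$u'$};
\end{tikzpicture}
\caption{Two lifts $\varepsilon_v$, $\varepsilon_{v_1}$ of an edge $(u,u')$ of $\Theta_{r-1}$. The ovals are the fibers over $u$ and $u'$. The shaded square is a $2$-cell of $\Theta_r^+$ with two sides in the fibers, so both lifts give the same homotopy class of paths between the base vertices $b_u$ and $b_{u'}$.}
\label{fig:square}
\end{figure}

\begin{lemma}\label{lem:edge}
Every oriented edge $(u,u')$ of $\Theta_{r-1}$ is the image of an oriented edge $\varepsilon$ of $\Theta_r$, and $\hat\varepsilon$ depends only on $(u,u')$.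
\end{lemma}

\begin{proof}
Write $u'=u+t\varphi'$ with $t\notin U=\operatorname{im}u$, and let $Z=U+tQ$, so $\dim V/Z=n-r\ge2$. We first list the lifts. Let $(u,v)\to(u',v')$ be an edge. The difference has rank one and its first $r-1$ columns form $t\varphi'\ne0$, so its image is $tQ$, and $v'=v+tc$ with $c\in Q$. The condition $t\notin U+vQ$ says that $t,v$ are independent modulo $U$, that is, $v\notin Z$. Conversely, let $v\notin Z$ and $c\in Q$. Then $(u,v)$ is a frame and $t\notin U+vQ$, so $(u',v+tc)$ lies in the admissible coset $(u,v)+\operatorname{Hom}(A,tQ)$ and is adjacent to $(u,v)$. So the lifts are the edges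
\[
\varepsilon_{v,c}\colon (u,v)\to(u',v+tc),\qquad v\notin Z,\ c\in Q,
\]
and they exist because $Z\ne V$. Write $\varepsilon_v=\varepsilon_{v,0}$.

\emph{Reduction to $c=0$.} Let $c\ne0$. The frames $(u,v)$, $(u',v)$, $(u',v+tc)$ are distinct elements of $(u,v)+\operatorname{Hom}(A,tQ)$, where all nonzero differences have rank one. They form a small triangle, so $\varepsilon_{v,c}$ is homotopic to $\varepsilon_v$ followed by a vertical edge, and $\hat\varepsilon_{v,c}=\hat\varepsilon_v$.

\emph{Independence of $v$.} Let $v,v_1\notin Z$, and suppose first that they are independent modulo $Z$. Put $T=tQ+(v_1-v)Q$. If $ta+(v_1-v)b\in U+vQ$, then $v_1b\in Z+vQ$, so $b=0$, and then $ta\in U+vQ$ gives $a=0$. Hence $(u,v)+\operatorname{Hom}(A,T)$ is admissible. It contains $(u,v),(u',v),(u',v_1),(u,v_1)$, and consecutive frames in this cyclic list differ by matrices of rank one, so they form a small closed path. Therefore $\varepsilon_v$ is homotopic to a vertical edge, followed by $\varepsilon_{v_1}$, followed by a vertical edge, and $\hat\varepsilon_v=\hat\varepsilon_{v_1}$. If $v,v_1$ are dependent modulo $Z$, then $Z+vQ=Z+v_1Q$ is a proper subspace since $\dim V/Z\ge2$. A vector $v_2$ outside it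 is independent modulo $Z$ of $v$ and of $v_1$, so $\hat\varepsilon_v=\hat\varepsilon_{v_2}=\hat\varepsilon_{v_1}$.
\end{proof}

Let $s(u,u')$ be the class $\hat\varepsilon$ of Lemma~\ref{lem:edge}, from $b_u$ to $b_{u'}$. The reverse of a lift of $(u,u')$ is a lift of $(u',u)$, so $s(u',u)=s(u,u')^{-1}$. Extend $s$ multiplicatively to paths of $\Theta_{r-1}$. Splitting a path $\gamma$ of $\Theta_r$ into edges, where vertical edges contribute identities to $\hat\gamma$ and horizontal edges contribute $s$ of their images, we obtain
\begin{equation}\label{eq:section}
\hat\gamma=s(p\gamma)\qquad\text{for every path }\gamma\text{ of }\Theta_r .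
\end{equation}

\subsection{Two-cells}

\begin{lemma}\label{lem:cell}
Paths that are homotopic in $\Theta_{r-1}^+$ have the same image under $s$.
\end{lemma}

\begin{proof}
By (P1) it suffices to show that $s(\delta)$ is an identity for a small closed path $\delta=(u_0,u_1,\dots,u_m=u_0)$. Let its vertices lie in an admissible coset with direction $T$, $\dim T\le2$, and let $U_0=\operatorname{im}u_0$, so $T\cap U_0=0$ by Lemma~\ref{lem:coset}(i). We lift the whole path with one last column. Since $\dim(U_0+T)\le(r-1)+2<n$, there is $v\notin U_0+T$. Then $T\cap(U_0+vQ)=0$: if $x+vc\in T$ with $x\in U_0$, then $c=0$ because $v\notin U_0+T$, and so $x\in T\cap U_0=0$. Hence $(u_0,v)+\operatorname{Hom}(A,T)$ is admissible. It contains every $(u_i,v)$, and consecutive ones differ by matrices of rank one, so $\gamma=((u_0,v),\dots,(u_m,v))$ is a small closed path of $\Theta_r$ with $p\gamma=\delta$. It is null-homotopic, so $s(\delta)=\hat\gamma$ is an identity by \eqref{eq:section}.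
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Proposition~\ref{prop:Theta}]
For $r=0$ there is one vertex, the empty frame, and no edge. Let $1\le r\le n-2$ and assume that $\Theta_{r-1}^+$ is connected and simply connected. Every vertex $x$ of $\Theta_r$ is joined to $b_{p(x)}$, and $b_u$ is joined to $b_{u'}$ by a representative of $s(\delta)$ for any path $\delta$ from $u$ to $u'$ in $\Theta_{r-1}$. So $\Theta_r$ is connected. Let $\gamma$ be a closed path at a base vertex $b_u$. Since $\sigma_{b_u}$ is trivial, $[\gamma]=\hat\gamma=s(p\gamma)$ by \eqref{eq:section}. The closed path $p\gamma$ is null-homotopic in $\Theta_{r-1}^+$, so $s(p\gamma)$ is an identity by Lemma~\ref{lem:cell}. Thus $\gamma$ is null-homotopic.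
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $0\le r\le n-2$. By Proposition~\ref{prop:Theta} and Lemma~\ref{lem:Phi}, $\Delta^+$ is connected and simply connected. By Proposition~\ref{prop:cover}, $X_r$ is connected with fundamental group $GL_r(Q)$, and by Lemma~\ref{lem:Xr} this is the maximal subgroup in $\overline{D_r}$. If $|Q|=q$, then an invertible matrix is built column by column, with $q^r-q^i$ choices for the column outside the span of the previous $i$, which gives the stated order.
\end{proof}

\begin{remark}\label{rem:room}
The hypothesis $r\le n-2$ is used once in each of Lemmas~\ref{lem:fiber}, \ref{lem:edge} and \ref{lem:cell}, each time to choose a vector outside a subspace of dimension at most $r+1$: the vector $d$ that contracts a degenerate triangle in a fiber, the vector $v_2$ that compares two lifts of an edge, and the last column $v$ that lifts a $2$-cell. The third use explains the definition of a small path. Directions of dimension $2$ are what the triangles of Lemma~\ref{lem:fiber} and the squares of Lemma~\ref{lem:edge} require, while with a direction of dimension $3$ the sum $U_0+T$ would be all of $V$ when $r=n-2$, leaving no choice for $v$.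

For $r=n-1$ Proposition~\ref{prop:Theta} fails. Take $n=2$, $r=1$, $Q=\mathbb F_2$. Then $\Theta_1$ is the triangle on the three nonzero vectors. An admissible direction has dimension at most $1$, so an admissible coset has at most two elements, and small paths run back and forth along one edge. Hence $\pi_1(\Theta_1^+)$ is infinite cyclic, like the group of Example~\ref{ex:hexagon}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMM}
Brittenham, Margolis and Meakin, \emph{J. Algebra} \textbf{321} (2009), 3026--3042.

\bibitem{DDG}
Yang Dandan, Igor Dolinka and Victoria Gould, \emph{A group-theoretical interpretation of the word problem for free idempotent generated semigroups}, arXiv:1802.02420 (2018).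

\bibitem{FG}
Fitz-Gerald, 1972.

\bibitem{GR}
Gray and Ru\v{s}kuc, \emph{Israel J. Math.} \textbf{189} (2012).

\end{thebibliography}
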